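# One-Sided Interval Edge Colorings of Bipartite Graphs: from $\Delta^2$ to $O(\Delta)$

## 1. Equal degrees on the $X$ side, at least as large as those on the $Y$ side

Throughout, $G=(X,Y;E)$ is a finite simple bipartite graph with parts $X$ and $Y$, and $E\ne\emptyset$. Isolated vertices play no role, so we discard them. Write $d_x$ for the degree of $x\in X$, $N(\cdot)$ for neighborhoods, $\Delta_X$ and $\Delta_Y$ for the largest degrees in $X$ and in $Y$, and $\Delta(G)=\max\{\Delta_X,\Delta_Y\}$.

**Definition.** An *$X$-interval coloring* of $G$ is a proper edge coloring by integers such that, for every $x\in X$, the colors on the edges at $x$ form an interval of integers. The least $k$ for which $G$ has such a coloring with $k$ colors is denoted $\chi'_{int}(G,X)$.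

Nothing beyond properness is asked at the vertices of $Y$. For example, if $x\in X$ has degree $2$, the colors $4,5$ at $x$ are allowed and the colors $1,3$ are not; at a vertex of $Y$ both are allowed.

In one situation the interval condition costs nothing. Recall König's edge-coloring theorem: every bipartite graph has a proper edge coloring with $\Delta(G)$ colors.

**Proposition 1.1.** If every $x\in X$ has degree $d$, and $d\ge\Delta_Y$, then $\chi'_{int}(G,X)=d$.

**Proof.** Here $\Delta(G)=d$, so König's theorem gives a proper edge coloring with colors $0,\dots,d-1$. The $d$ edges at a vertex $x\in X$ have $d$ distinct colors from a palette of size $d$. So they use the whole palette, which is an interval. Fewer than $d$ colors are impossible, because the edges at one vertex have distinct colors. $\square$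

The proof works because each $x$ fills the whole palette. In general this breaks in two ways. If $\Delta_Y>d$, the palette must be larger than $d$, and $x$ has to pick a subinterval of it. If the degrees $d_x$ differ, no palette is filled by all of them. How many colors does one need then? In particular, is there a constant $C$ with
$$\chi'_{int}(G,X)\le C\,\Delta(G)^2\quad\text{for every bipartite graph } G=(X,Y;E)\,? \tag{1}$$
This question is taken from Carl Johan Casselgren, "A note on one-sided interval edge colorings of bipartite graphs", arXiv:2106.13985 (2021). We shall prove that the answer is yes, with $C=1$, and then that the bound can be made linear in $\Delta(G)$.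

**Theorem 1.2.** $\chi'_{int}(G,X)\le\Delta_X\Delta_Y\le\Delta(G)^2$.

**Theorem 1.3.** $\max\{\Delta_X,\Delta_Y\}\le\chi'_{int}(G,X)\le\max\{\Delta_X,\,2048\,\Delta_Y\}$. Hence $\chi'_{int}(G,X)\le2048\,\Delta(G)$, and $\chi'_{int}(G,X)=\Delta_X$ exactly whenever $\Delta_X\ge2048\,\Delta_Y$.

**Proposition 1.4.** If all $x\in X$ have degree $d$ and all $y\in Y$ have degree $D$, then $\chi'_{int}(G,X)\ge d\lceil D/d\rceil$, with equality for $K_{D,d}$ with $|X|=D$, $|Y|=d$. In particular, for every $\Delta\ge2$ there is $G$ with $\Delta(G)=\Delta$ and $\chi'_{int}(G,X)\ge2\Delta-2$.

Together these say that, for $\Delta\ge 2$, the maximum of $\chi'_{int}(G,X)$ over all $G$ with $\Delta(G)=\Delta$ lies between $2\Delta-2$ and $\min\{\Delta^2,2048\Delta\}$. So it is $\Theta(\Delta)$, and the best constant in a linear bound lies between $2$ and $2048$. The argument does not determine it.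

## 2. Counting the multiples of $d$: why $\Delta$ colors may fail

If $\Delta(G)=1$, one color is enough. If $\Delta(G)=2$, take a proper coloring with colors $1,2$. A vertex of degree $2$ sees $\{1,2\}$ and a vertex of degree $1$ sees one color, so this is an $X$-interval coloring. For $\Delta(G)\le2$ the answer is therefore $\Delta(G)$.

At $\Delta(G)=3$ this changes. Take $K_{3,2}$ with $X=\{x_1,x_2,x_3\}$ and $Y=\{y_1,y_2\}$. A proper $3$-coloring exists: give $x_iy_1$ the color $i$ and $x_iy_2$ the color $i+1$, where $4$ is read as $1$. But then $x_3$ sees $\{3,1\}$, which is not an interval. In fact no $X$-interval coloring with colors $1,2,3$ exists. Each $x_i$ would see two consecutive colors from $\{1,2,3\}$, so each of the three would have an edge colored $2$, while $y_1$ and $y_2$ together have at most two such edges. Four colors suffice: use $(1,2)$ at $x_1$, $(2,1)$ at $x_2$ and $(3,4)$ at $x_3$, where the pair lists the colors toward $y_1$ and $y_2$. The color $2$ is hit by every interval of length two in $\{1,2,3\}$. The general proof counts such colors.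

**Proof of Proposition 1.4.**

**Step 1: make the palette consecutive.** Take an $X$-interval coloring with $k$ colors. If the set of used colors has gaps, shift its maximal runs of consecutive integers together. Distinct colors stay distinct. The interval at each $x\in X$ consists of used colors, so it lies inside one run and remains an interval. So we may assume that the colors are $1,\dots,k$.

**Step 2: count edges whose color is a multiple of $d$.** Each $x\in X$ sees $d$ consecutive integers, hence exactly one multiple of $d$. So there are exactly $|X|$ such edges. Each $y\in Y$ has at most $\lfloor k/d\rfloor$ of them, because there are only $\lfloor k/d\rfloor$ multiples of $d$ in $\{1,\dots,k\}$. Hence $|X|\le\lfloor k/d\rfloor\,|Y|$. Counting all edges in two ways gives $d|X|=D|Y|$, so $D/d\le\lfloor k/d\rfloor$. The right side is an integer, so $\lfloor k/d\rfloor\ge\lceil D/d\rceil$, and $k\ge d\lfloor k/d\rfloor\ge d\lceil D/d\rceil$.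

**Step 3: equality for $K_{D,d}$.** Split $X$ into $\lceil D/d\rceil$ groups of size at most $d$. Fix for each $g$ a Latin square of order $d$ on the colors $(g-1)d+1,\dots,gd$, with columns indexed by $Y$. Give the vertices of the $g$-th group distinct rows of it. A row contains all $d$ colors, so each $x$ sees an interval. At $y$, edges from one group differ because a column has distinct entries, and edges from different groups differ because their palettes are disjoint. At most $d\lceil D/d\rceil$ colors are used.

**Step 4: the numerical consequence.** Take $K_{D,d}$ with $D=\Delta$ and $d=\Delta-1$; its maximum degree is $\Delta$. If $\Delta\ge3$ then $\lceil\Delta/(\Delta-1)\rceil=2$ and the bound is $2\Delta-2$. If $\Delta=2$ then $d=1$ and the bound is $1\cdot2=2=2\Delta-2$. $\square$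

## 3. Disjoint windows and Hall's theorem: the bound $\Delta_X\Delta_Y$

The natural first attempt is to color the vertices of $X$ one at a time, never changing earlier choices. This already answers question (1).

**Lemma 3.1 (greedy extension).** Suppose the edges at some vertices of $X$ have already been colored with integers, properly. Let $x\in X$ be an uncolored vertex of degree $d\ge1$, and let $T\ge d\Delta_Y$. Then the edges at $x$ can be colored with colors from $\{0,\dots,T-1\}$ forming an interval, keeping the coloring proper.

**Proof.**

**Step 1: find a window with few obstructions.** Call a pair $(y,c)$ with $y\in N(x)$ *forbidden* if the color $c$ is already used at $y$. Since $xy$ itself is uncolored, each $y\in N(x)$ has at most $\Delta_Y-1$ colored edges, so there are at most $d(\Delta_Y-1)$ forbidden pairs. The $\Delta_Y$ windows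
$$W_j=\{jd,\dots,(j+1)d-1\},\qquad 0\le j<\Delta_Y,$$
are disjoint and lie in $\{0,\dots,T-1\}$ because $d\Delta_Y\le T$. By averaging, some $W_j$ has at most $d(\Delta_Y-1)/\Delta_Y<d$ forbidden pairs with $c\in W_j$.

**Step 2: match $N(x)$ to this window.** Let $H$ be the bipartite graph between $N(x)$ and $W_j$ whose edges are the non-forbidden pairs. Both sides have $d$ elements, and $H$ is $K_{d,d}$ minus fewer than $d$ edges. If $H$ had no perfect matching, Hall's theorem would give a set $A\subseteq N(x)$ with $|A|=a\ge1$ and at most $a-1$ neighbors in $H$. Then every element of $A$ misses the same set of at least $d-a+1$ colors, so at least $a(d-a+1)$ pairs are missing. But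
$$a(d-a+1)-d=(a-1)(d-a)\ge0,$$
so at least $d$ pairs are missing, a contradiction. Color the edges at $x$ according to a perfect matching of $H$: the colors fill the interval $W_j$, and no forbidden pair is used. $\square$

**Proof of Theorem 1.2.** Put $T=\Delta_X\Delta_Y$. Every $x\in X$ satisfies $d_x\Delta_Y\le T$, so Lemma 3.1 colors the vertices of $X$ one after another inside $\{0,\dots,T-1\}$. $\square$

## 4. A tree on which one-at-a-time coloring gets stuck

Can the greedy step be improved to a linear bound? The lemma asks for $d\Delta_Y$ colors, and as a statement about arbitrary earlier choices this is nearly best possible.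

Fix $d\ge1$ and $D\ge2$. Let $x$ be adjacent to $y_1,\dots,y_d$. For $1\le j\le d$ and $0\le m\le D-2$, let $x_{j,m}\in X$ be adjacent to $y_j$ and to $d-1$ private leaves in $Y$. So every vertex of $X$ has degree $d$, each $y_j$ has degree $D$, and the leaves have degree $1$. Color the edges at $x_{j,m}$ by $md,\dots,md+d-1$, with $md$ on the edge to $y_j$. This is proper, and the interval condition holds at every $x_{j,m}$. Now every $y_j$ has already used the colors $0,d,2d,\dots,(D-2)d$.

Try to color $x$ inside $\{0,\dots,(D-1)d-1\}$. Any interval of length $d$ there contains a multiple of $d$, which is one of $0,d,\dots,(D-2)d$. Whichever $y_j$ receives it has a conflict. So $(D-1)d$ colors do not suffice for this step. With $d=D$, one-at-a-time coloring from this partial coloring needs more than $d^2-d$ colors, although by Proposition 1.1 the whole tree has an $X$-interval coloring with $d$ colors.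

What blocked $x$ was a conspiracy: the same few colors were used at all its neighbors. A linear bound has to prevent this, and so it cannot treat the earlier choices as arbitrary.

## 5. Choosing all intervals before any color: the load

The idea is to separate two decisions. First choose, for all relevant $x$ at once, the interval $I_x$ that $x$ will use. Only then choose the bijections $\pi_x:N(x)\to I_x$ that say which color goes on which edge. What should be required of the intervals so that the second stage can succeed? If $\pi_x$ were uniformly random, then $\pi_x(y)$ would be uniform on $I_x$. The expected number of edges at $y$ with color $c$ would be the sum of $1/d_x$ over the $x\in N(y)$ with $c\in I_x$. We want at most one such edge, so this number should be small.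

**Definition.** Let $X'\subseteq X$, and let $I_x$ ($x\in X'$) be intervals of integers with $|I_x|=d_x$. The *load* at $y\in Y$ of the color $c$ is
$$\ell(y,c)=\sum_{x\in N(y)\cap X',\ c\in I_x}\frac1{d_x}. \tag{2}$$

For example, in $K_{3,2}$ with $X'=X$, $I_{x_1}=I_{x_2}=\{0,1\}$ and $I_{x_3}=\{2,3\}$, we have $\ell(y,0)=\ell(y,1)=1$ and $\ell(y,2)=\ell(y,3)=\frac12$ for both $y$.

For the rest of these notes fix
$$T=\max\{\Delta_X,2048\,\Delta_Y\},\qquad X'=\{x\in X:d_x>2048\},$$
and let $K$ be the largest power of $2$ with $K\le T$. Then
$$K>T/2\ge1024\,\Delta_Y. \tag{3}$$

**Lemma 5.1.** There are intervals $I_x\subseteq\{0,\dots,T-1\}$ with $|I_x|=d_x$ ($x\in X'$) such that $\ell(y,c)\le\frac1{16}$ for all $y\in Y$ and all colors $c$.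

**Lemma 5.2.** With intervals as in Lemma 5.1 there are bijections $\pi_x:N(x)\to I_x$ ($x\in X'$) such that $\pi_x(y)\ne\pi_{x'}(y)$ whenever $x\ne x'$ are vertices of $X'$ adjacent to $y$.

**Proof of Theorem 1.3 from the two lemmas.** The lower bound holds because the edges at one vertex have distinct colors. For the upper bound, color each edge $xy$ with $x\in X'$ by $\pi_x(y)$. By Lemma 5.2 this is proper, and the colors at $x\in X'$ are exactly the interval $I_x\subseteq\{0,\dots,T-1\}$. Every remaining $x$ has $d_x\le2048$, so $d_x\Delta_Y\le2048\,\Delta_Y\le T$, and Lemma 3.1 extends the coloring to these vertices one at a time inside $\{0,\dots,T-1\}$. So $\chi'_{int}(G,X)\le T$. Since $\Delta_X,\Delta_Y\le\Delta(G)$, we get $T\le2048\,\Delta(G)$. If $\Delta_X\ge2048\,\Delta_Y$, then the lower and the upper bound are both $\Delta_X$. $\square$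

The greedy lemma thus survives, but only for vertices of bounded degree, where its cost $d_x\Delta_Y$ is linear. We now prove Lemma 5.2, which shows why small load is the right target, and then Lemma 5.1.

## 6. Small load suffices: random bijections and negative dependence

Choose the $\pi_x$ ($x\in X'$) independently, each uniform among the $d_x!$ bijections $N(x)\to I_x$. For $y\in Y$, distinct $x,x'\in N(y)\cap X'$ and $c\in I_x\cap I_{x'}$, consider the bad event
$$A=A(\{x,x'\},y,c)=\{\pi_x(y)=c=\pi_{x'}(y)\},\qquad P(A)=\frac1{d_xd_{x'}}<\frac14. \tag{4}$$
We must show that with positive probability no bad event occurs.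

**The ordinary local lemma is too coarse here.** Call $(x,y,c)$ and $(x',y,c)$ the *entries* of $A$. The usual dependence rule would make $A$ a neighbor of every event that involves $\pi_x$ or $\pi_{x'}$. Let us bound the total probability of the events involving $\pi_x$. There are $d_x^2$ possible entries $(x,z,e)$. For a fixed one, the events having it are $A(\{x,w\},z,e)$ with $w\in N(z)\cap X'$, $w\ne x$, $e\in I_w$, so their total probability is at most
$$\frac1{d_x}\sum_{w\in N(z)\cap X',\ e\in I_w}\frac1{d_w}=\frac{\ell(z,e)}{d_x}\le\frac1{16\,d_x}. \tag{5}$$
Summing over $d_x^2$ entries gives only $d_x/16$, which is not bounded. If only about $2d_x$ of the entries counted, the sum would be a constant below $1$. Think of $\pi_x$ as a permutation array with rows $N(x)$ and columns $I_x$. About $2d_x$ is the number of cells in one row or one column, and these turn out to be the only cells that matter.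

**The tool.** The lopsided Lovász Local Lemma (P. Erdős, J. Spencer, Lopsided Lovász Local Lemma and Latin transversals, Discrete Appl. Math. 30 (1991); general weighted form as in Alon–Spencer, *The Probabilistic Method*, Ch. 5) says the following. Let $\Gamma$ be a graph on a finite set of events such that
$$P\Big(A\,\Big|\,\bigcap_{B\in S}\overline B\Big)\le P(A) \tag{6}$$
for every event $A$ and every set $S$ of events not containing $A$ or any neighbor of $A$, with $P(\bigcap_{B\in S}\overline B)>0$. If there are numbers $x_A\in[0,1)$ with
$$P(A)\le x_A\prod_{B\in\Gamma(A)}(1-x_B)\quad\text{for all }A, \tag{7}$$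
then $P(\bigcap\overline A)>0$. So independence is replaced by a one-sided condition: avoiding the non-neighbors must not make $A$ more likely.

**The graph.** Call two distinct bad events *adjacent* if some entry $(w,y,c)$ of one and some entry $(w,z,e)$ of the other have the same first coordinate $w$ and satisfy $z=y$ or $e=c$. In words, in the array of some $w$ they use cells in a common row or column. This relation is symmetric.

As an example, take a random bijection from $\{y,z\}$ to $\{c,e\}$. The cells $(y,c)$ and $(z,e)$ share no row or column, and the events $\pi(y)=c$ and $\pi(z)=e$ are far from independent: they coincide. But conditioning on $\pi(z)\ne e$ lowers the probability of $\pi(y)=c$ from $\frac12$ to $0$. This is the direction that (6) permits.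

**Proof of Lemma 5.2.**

**Step 1: verify the negative dependence (6).** Let $A$ have entries $(x,y,c)$ and $(x',y,c)$, and let $S$ be a set of events, none equal or adjacent to $A$. Let $\mathcal T=\bigcap_{B\in S}\overline B$, regarded as a set of tuples $\pi$ of bijections, and assume $\mathcal T\ne\emptyset$. For $(u,v)\in I_x\times I_{x'}$ put
$$A_{u,v}=\{\pi_x(y)=u,\ \pi_{x'}(y)=v\}.$$
These $d_xd_{x'}$ sets partition the probability space, and $A=A_{c,c}$. We show that
$$|A\cap\mathcal T|\le|A_{u,v}\cap\mathcal T|\qquad\text{for all }(u,v) \tag{8}$$
by an injection. Given $\pi\in A\cap\mathcal T$, let $\pi'$ arise by composing $\pi_x$ with the transposition of values $(c\,u)$ and $\pi_{x'}$ with the transposition of values $(c\,v)$; use the identity if $u=c$, respectively $v=c$. On the space of all tuples this operation is its own inverse, so $\pi\mapsto\pi'$ is injective. Since $\pi_x(y)=\pi_{x'}(y)=c$, we have $\pi'_x(y)=u$ and $\pi'_{x'}(y)=v$, that is, $\pi'\in A_{u,v}$.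

It remains to see that $\pi'\in\mathcal T$. Suppose $\pi'\in B$ for some $B\in S$. We show that $\pi$ already satisfies every entry of $B$. Let $(x,z,e)$ be an entry of $B$ with first coordinate $x$. Since $B$ is not equal or adjacent to $A$, we have $z\ne y$ and $e\ne c$. If $u=c$, then $\pi'_x=\pi_x$ and $\pi_x(z)=e$. If $u\ne c$, then $\pi'_x$ differs from $\pi_x$ only at $y$ and at $y_1=\pi_x^{-1}(u)$, and $\pi'_x(y_1)=c$. Since $\pi'_x(z)=e\ne c$, we get $z\ne y_1$. Also $z\ne y$, so $\pi_x(z)=\pi'_x(z)=e$. The same argument, with $v$ in place of $u$, handles entries with first coordinate $x'$. Entries with any other first coordinate are unaffected, because only $\pi_x$ and $\pi_{x'}$ were changed. Hence $\pi\in B$, contradicting $\pi\in\mathcal T$. This proves (8).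

Summing (8) over all pairs $(u,v)$ gives $d_xd_{x'}\,|A\cap\mathcal T|\le|\mathcal T|$. The distribution is uniform, so $P(A\mid\mathcal T)\le\frac1{d_xd_{x'}}=P(A)$, which is (6).

**Step 2: bound the total probability of the neighbors.** An event adjacent to $A$ through $x$ has an entry $(x,z,e)$ with $z=y$ or $e=c$, where $z\in N(x)$ and $e\in I_x$. There are $2d_x-1$ such triples. By (5) the events with a given entry have total probability at most $\frac1{16d_x}$. So the events adjacent to $A$ through $x$ have total probability at most $\frac{2d_x-1}{16d_x}<\frac2{16}$. The same holds through $x'$. Hence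
$$\sum_{B\in\Gamma(A)}P(B)\le\frac14. \tag{9}$$

**Step 3: choose the weights.** Put $x_A=2P(A)$, which is less than $1$ by (4). For numbers in $[0,1]$ a product $\prod(1-x_B)$ is at least $1-\sum x_B$ (induction on the number of factors). With (9),
$$x_A\prod_{B\in\Gamma(A)}(1-x_B)\ \ge\ 2P(A)\Big(1-2\sum_{B\in\Gamma(A)}P(B)\Big)\ \ge\ 2P(A)\cdot\frac12=P(A).$$
This is (7), so with positive probability no bad event occurs. Any such outcome is the required family of bijections. $\square$

## 7. Finding intervals of small load: halving down to length $r^2$, then random cells

We prove Lemma 5.1. Group the vertices by degree on a dyadic scale. Put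
$$X_\infty=\{x\in X':d_x>K\},\qquad X_r=\{x\in X':r/2<d_x\le r\}\quad(r=2^i).$$
Since $d_x>2048=2^{11}$ on $X'$, only $i\ge12$ occurs. Since $K$ is a power of $2$, a vertex with $d_x\le K$ lies in a class with $r\le K$. So the sets $X_r$ with $r=2^i$, $i\ge12$, $r\le K$, partition $X'\setminus X_\infty$. Write $n_r(y)=|N(y)\cap X_r|$ and $n_\infty(y)=|N(y)\cap X_\infty|$.

A vertex of $X_r$ weighs $1/d_x<2/r$ in the load. Cut $\{0,\dots,K-1\}$ into *cells* of length $r$, and put $I_x$ inside one cell. We want each $y$ to have few neighbors from $X_r$ in each cell. Two direct ways of doing this fail, for complementary reasons.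

**Purely random cells.** Let each $x\in X_r$ pick one of all $K/r$ cells uniformly. The expected number of neighbors of $y$ in a cell is $n_r(y)r/K$. This contributes at most $2n_r(y)/K$ to the load, and summed over $r$ this is at most $2\Delta_Y/K<\frac2{1024}$. Expectations are fine; the trouble is deviations. The vertices relevant to $y$ have up to $n_r(y)\,r$ neighbors in total, and each of those has $K/r$ cells, so the local lemma has to cope with up to $n_r(y)K$ interacting events. With a tail estimate of the form $e^{-a}$ for exceeding the permitted mean by $a$, the argument needs $a$ of order $\ln(n_r(y)K)$, so it permits a load of order $\ln(n_r(y)K)/r$. For fixed $r$, say $r=4096$, this is not bounded as $K$ and $n_r(y)$ grow.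

**Purely deterministic halving.** We recall the Beck–Fiala theorem (J. Beck, T. Fiala, "Integer-making" theorems, Discrete Appl. Math. 3 (1981)): *if every element of a finite set system lies in at most $t\ge1$ sets, there is a $\pm1$-coloring of the elements under which every set has sum of absolute value less than $2t$.* (For $t=1$ the sets are disjoint, and alternating the signs inside each gives sums $0$ or $\pm1$.) The elements of $X_r$ lie in at most $r$ of the sets $N(y)$, so the theorem halves $X_r$ with an error at most $r$ at every $y$, whatever the size of $G$. Repeated halving down to cells accumulates an error bound of $2r$ per cell, as computed below. With weights below $2/r$ this bounds the error load of each class only by $4$, far above $\frac1{16}$, and there are many classes.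

The error bound in the second method is independent of $K$ but too large for one cell. Suppose instead that we stop halving at *blocks* of length $r^2$. Such a block contains $r$ cells, so an error of $2r$ per block, spread randomly, is an error of $2$ per cell on average. Inside one block the number of interacting events is bounded by a power of $r$, so the deviation cost is of order $\ln r$ in place of $\ln K$. The resulting load is of order $(\ln r)/r$, which is summable over powers of $2$. Here is the proof with constants.

The second tool is the symmetric Lovász Local Lemma (Erdős–Lovász; Spencer): *if each event has probability at most $p$, is mutually independent of all but at most $D_0$ of the other events, and $e\,p\,(D_0+1)\le1$, then with positive probability no event occurs.* We use it for events determined by independent choices. There, an event is mutually independent of the family of all events determined by choices other than its own.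

**Proof of Lemma 5.1.**

**Step 1: place the very large vertices.** For $x\in X_\infty$ put $I_x=\{0,\dots,d_x-1\}$. This lies in $\{0,\dots,T-1\}$ because $d_x\le\Delta_X\le T$. These vertices weigh less than $1/K$ each.

Now fix a class $r=2^i$ with $i\ge12$ and $r\le K$; Steps 2–4 are carried out separately for each class. Let $L=\min\{r^2,K\}$. This is a power of $2$, is divisible by $r$, and divides $K$. Divide $\{0,\dots,K-1\}$ into $K/L$ blocks of length $L$, and each block into $L/r$ cells of length $r$.

**Step 2: distribute $X_r$ among the blocks.** The aim is a partition of $X_r$ into sets $X_{r,J}$, one for each block $J$, with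
$$n_{r,J}(y):=|N(y)\cap X_{r,J}|\le n_r(y)\frac LK+2r\qquad\text{for all }y\in Y. \tag{10}$$
Let $Z\subseteq X_r$. Each $x\in Z$ lies in $d_x\le r$ of the sets $N(y)$, so Beck–Fiala with $t=r$, applied to the sets $N(y)\cap Z$, gives a splitting of $Z$ into two parts whose numbers of elements in $N(y)$ differ by less than $2r$, for every $y$. The two numbers add up to $|N(y)\cap Z|$, so each is at most $|N(y)\cap Z|/2+r$. Start with $X_r$ and split every part $s=\log_2(K/L)$ times. By induction, after $j$ rounds every part contains at most
$$\frac{n_r(y)}{2^j}+r\Big(1+\frac12+\cdots+\frac1{2^{j-1}}\Big)$$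
elements of $N(y)$: halving this and adding $r$ gives the same expression for $j+1$. After $s$ rounds there are $2^s=K/L$ parts, which we assign to the blocks, and the expression is at most $n_r(y)L/K+2r$. This is (10). If $L=K$, there is no splitting, and $n_{r,J}(y)=n_r(y)$ for the only block $J$.

**Step 3: define random intervals and bound the failure probability.** Each $x\in X_{r,J}$ independently chooses a uniformly random cell of $J$, and $I_x$ consists of the first $d_x$ elements of that cell; this is possible since $d_x\le r$. For a cell $Q\subseteq J$ let $N(y,Q)$ be the number of $x\in N(y)\cap X_{r,J}$ choosing $Q$. It is binomial with $n_{r,J}(y)$ trials, success probability $r/L$ and mean $m=n_{r,J}(y)\,r/L$. We claim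
$$m\le n_r(y)\frac rK+2. \tag{11}$$
If $L=r^2$, multiply (10) by $r/L$ and use $2r\cdot r/L=2$. If $L=K$, then $m=n_r(y)r/K$. Let $E(y,Q)$ be the event
$$N(y,Q)>2n_r(y)\frac rK+7+3i. \tag{12}$$
The exponential moment is
$$\mathbb E\,e^{N(y,Q)}=\Big(1+(e-1)\frac rL\Big)^{n_{r,J}(y)}\le e^{(e-1)m}\le e^{2m}.$$
By Markov's inequality applied to $e^{N(y,Q)}$, and by (11),
$$P(E(y,Q))\le\exp\Big(2m-2n_r(y)\frac rK-7-3i\Big)\le e^{4-7-3i}=e^{-3-3i}. \tag{13}$$

**Step 4: avoid all failures in the class.** If $n_{r,J}(y)=0$, then $N(y,Q)=0$ and $E(y,Q)$ is impossible; discard these events. If no events remain, any choice will do. Otherwise consider a remaining $E(y,Q)$ with $Q\subseteq J$. It is determined by the choices of the vertices in $N(y)\cap X_{r,J}$. So it is mutually independent of all the other events except those $E(y',Q')$ with $Q'\subseteq J$ for which $y'$ has a common neighbor with $y$ in $X_{r,J}$. Count these exceptions, including $E(y,Q)$ itself. There are $n_{r,J}(y)$ choices of a vertex $x\in N(y)\cap X_{r,J}$, then at most $r$ choices of $y'\in N(x)$, then $L/r$ cells $Q'\subseteq J$. By (10) and $n_r(y)\le\Delta_Y\le K$ (from (3)) we have $n_{r,J}(y)\le L+2r$.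 Hence the count is at most
$$n_{r,J}(y)\cdot r\cdot\frac Lr=n_{r,J}(y)\,L\le(L+2r)L\le(r^2+2r)r^2\le3r^4=3\cdot2^{4i}.$$
So $D_0+1\le3\cdot2^{4i}$ is allowed, and with (13)
$$e\cdot e^{-3-3i}\cdot3\cdot2^{4i}=\exp\big(-2+\ln3-(3-4\ln2)\,i\big)<1,$$
because $\ln3<2$ and $4\ln2<3$. The local lemma yields choices for which no $E(y,Q)$ of this class occurs. Fix such choices in every class.

**Step 5: add up the load.** Fix $y\in Y$ and a color $c$. Suppose $c\in I_x$ with $x\in N(y)\cap X_r$, $r=2^i$. Then $c<K$, and $x$ has chosen the unique class-$r$ cell $Q$ that contains $c$. Since the event (12) does not occur, there are at most $2n_r(y)r/K+7+3i$ such $x$, each with $1/d_x<2/r$. Each $x\in X_\infty$ has $1/d_x<1/K$. Setting $n_{2^i}(y)=0$ if $2^i>K$, we get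
$$\ell(y,c)\le\frac{n_\infty(y)}K+\sum_{i\ge12}\frac2{2^i}\Big(2n_{2^i}(y)\frac{2^i}K+7+3i\Big).$$
The terms containing $n_\infty(y)$ and the $n_{2^i}(y)$ add up to
$$\frac{n_\infty(y)}K+\frac4K\sum_{i\ge12}n_{2^i}(y)\le\frac{4\Delta_Y}K<\frac4{1024},$$
because the classes are disjoint, so that the numbers $n_\infty(y)$ and $n_{2^i}(y)$ sum to at most $\Delta_Y$, and by (3). For the other terms put $i=12+j$, so $7+3i=43+3j$. With $\sum_{j\ge0}2^{-j}=2$ and $\sum_{j\ge0}j2^{-j}=2$,
$$\sum_{i\ge12}\frac{2(7+3i)}{2^i}=2^{-11}\sum_{j\ge0}(43+3j)2^{-j}=2^{-11}(86+6)=\frac{92}{2048}=\frac{46}{1024}.$$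
Therefore $\ell(y,c)<\frac{50}{1024}<\frac{64}{1024}=\frac1{16}$. All intervals lie in $\{0,\dots,T-1\}$: those of the classes $X_r$ lie in $\{0,\dots,K-1\}$ and $K\le T$, and those of $X_\infty$ were placed in Step 1. This proves Lemma 5.1, and with it Theorem 1.3. $\square$
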